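# Flat metrics PL conformal to the regular hexagonal plane

## 1. Lengths, conformal factors, curvature, linear functions

Let $\omega=e^{i\pi/3}$, so that $\omega^2=\omega-1$. Let $V=\{m+n\omega: m,n\in\mathbb Z\}\subset\mathbb C$. We also write $(m,n)$ for $m+n\omega$.

**Definition (hexagonal triangulation).** The triangulation $\mathcal T$ of the plane has vertex set $V$, and its edges join lattice points at distance $1$. Every vertex has the six neighbors $x\pm1,\ x\pm\omega,\ x\pm\omega^2$. An *up* face is $\{v,v+1,v+\omega\}$ and a *down* face is $\{v+1,v+\omega,v+1+\omega\}$. Every edge lies in exactly one up face and one down face. We write $E,F$ for the sets of edges and faces, $d$ for the graph distance, and $d(x,T)$ for the least distance from $x$ to a vertex of the face $T$.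

For example, $d(0,(m,n))=\max(|m|,|n|,|m+n|)$, and the sphere $S_r=\{x:d(0,x)=r\}$ is a hexagon with $6r$ points for $r\ge1$.

**Definition (PL metric, hexagonally triangulated plane).** A PL metric is a function $\ell:E\to\mathbb R_{>0}$ satisfying the strict triangle inequality on every face. Each face becomes a Euclidean triangle, and the triangles are glued along edges by isometries. The plane with $\mathcal T$ and a PL metric is a hexagonally triangulated plane. It is *regular* if $\ell$ is constant.

For example, let $\ell=e^t$ on the six edges at $0$ and $\ell=1$ on all others. The faces at $0$ have sides $e^t,e^t,1$, so this is a PL metric iff $2e^t>1$, i.e. $t>-\log 2$.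

**Definition (PL conformality, Luo).** Two PL metrics $\ell,\ell'$ are PL conformal if there is $w:V\to\mathbb R$, the PL conformal factor, with $\ell'(xy)=e^{w(x)+w(y)}\ell(xy)$ for every edge $xy$.

The metric of the last example is PL conformal to the regular metric $\ell\equiv1$, with factor $w(0)=t$ and $w=0$ elsewhere.

**Definition (flat).** A PL metric is flat if at every vertex the angles of the six incident triangles sum to $2\pi$. Nothing else is required: neither completeness nor an isometry with $\mathbb C$.

In the same example the angle at $0$ in each of the six faces is $2\arcsin(e^{-t}/2)$, which equals $\pi/3$ only for $t=0$. So the bumped metric is flat only if there is no bump.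

**Definition (linear).** The factor $w$ is linear if it is the restriction to $V$ of a linear function on $\mathbb C=\mathbb R^2$, plus a constant: $w(m+n\omega)=c+am+bn$. (The constant only rescales the metric.)

For example, take $w(m+n\omega)=m\log\frac32$ and base metric $1$. With $v=(m,n)$ the up face $\{v,v+1,v+\omega\}$ has lengths
$$\ell(v,v+1)=\big(\tfrac32\big)^{2m+1},\quad \ell(v,v+\omega)=\big(\tfrac32\big)^{2m},\quad \ell(v+1,v+\omega)=\big(\tfrac32\big)^{2m+1},$$
so it is similar to the triangle $\frac32,1,\frac32$. Its angles are $\arccos\frac13$ at $v$ and $v+\omega$, and $2\arcsin\frac13$ at $v+1$. In the same way every down face is similar to the triangle $1,\frac32,1$, with angle $2\arcsin\frac34$ at $v+\omega$ and $\arccos\frac34$ at the other two corners. Around a vertex each of these six angles occurs once, so the angle sum is $\pi+\pi=2\pi$, and the metric is flat. It is far from regular: the edges on the path $0,-1,-2,\dots$ shrink by the factor $\frac49$ at each step, so this path has finite length.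

Now the question can be posed. Linear factors give flat metrics, as we shall see in a moment. *Are there any other flat metrics PL conformal to the regular one?* The following was conjectured by Tianqi Wu, Xianfeng Gu and Jian Sun in "Rigidity of Infinite Hexagonal Triangulation of the Plane", arXiv:1306.3630 (2013).

**Theorem A.** Let $\ell$ be a PL metric on the hexagonally triangulated plane, PL conformal to the regular one with factor $w$. Then $\ell$ is flat iff $w$ is linear.

If the regular metric has length $L$, replace $w$ by $w+\frac12\log L$. So we always assume $L=1$.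

**The side lengths $u$.** Put $u=e^{-w}$. On a face $ijk$ the edge $jk$ has length $e^{w_j+w_k}$. Multiplying all three lengths by $e^{-w_i-w_j-w_k}$ we see that *the face is similar to the triangle whose side opposite to $i$ has length $u_i$, and likewise for $j,k$*. So the angle $\alpha_i$ is opposite to $u_i$. From now on a face is a triangle with three numbers $u$ at its corners, each the length of the opposite side.

**Definition (the set $X$).** $X$ is the set of $w:V\to\mathbb R$ such that on every face the *non-strict* inequalities $u_i\le u_j+u_k$ (and permutations) hold, and at every vertex the angle sum is $2\pi$. A degenerate triangle $u_i=u_j+u_k$ is given the angles $\alpha_i=\pi$, $\alpha_j=\alpha_k=0$.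

For example, $w=m\log2$ has $u$ proportional to $(1,\frac12,1)$ on up faces (corners in the order $v,v+1,v+\omega$) and to $(1,2,1)$ on down faces (order $v+1,v+\omega,v+1+\omega$). The down faces are degenerate with angles $(0,\pi,0)$, and the angle sums are still $2\pi$. The set $X$ is invariant under translations of $V$ and under adding constants.

**Theorem B.** If degenerate triangles are allowed, the same holds: if $w$ satisfies the non-strict triangle inequalities, then $w\in X$ iff $w$ is linear.

We enlarge the problem to degenerate triangles because the proof uses compactness, and limits of triangles can be degenerate. Finally, write $\varphi=\frac{1+\sqrt5}2$, the positive root of $\varphi^2=\varphi+1$.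

**Corollary C.** Let $\Omega$ be the set of $(a,b)\in\mathbb R^2$ for which $(1,e^a,e^b)$ and $(1,e^{-a},e^{-b})$ both satisfy the strict triangle inequalities.
1. The factors of flat metrics PL conformal to the regular one are exactly $w(m+n\omega)=c+am+bn$ with $(a,b)\in\Omega$, $c\in\mathbb R$.
2. For every such $w$ and every edge $xy$, $|w(x)-w(y)|<2\log\varphi$. The constant is optimal.
3. The metric is complete iff $w$ is constant, i.e. iff it is regular. If $w$ is not constant, there are $A,B\in\mathbb C^*$ with $|A|=e^{2a}$, $|B|=e^{2b}$ such that, up to a similarity of $\mathbb C$, the developing map on vertices is $D(m+n\omega)=A^mB^n$.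

**The "if" direction of Theorems A and B.** Let $w$ be linear. Translating an up face changes $w$ on it by a constant, so it rescales $u$. Hence all up faces have equal angles at corresponding corners. Each vertex is the corner of type $v$ of exactly one up face, the corner of type $v+1$ of exactly one, and the corner of type $v+\omega$ of exactly one. So the up faces contribute $\pi$ to its angle sum, and the down faces contribute $\pi$ in the same way. The total is $2\pi$.

If $\ell$ is flat as in Theorem A, then $w\in X$. So for both theorems it remains to prove: **every $w\in X$ is linear.**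

Throughout, $C$ denotes absolute constants that may change from line to line.

## 2. Convexity on a single triangle

The plan is to compare $w$ with its translates by $1$ and $\omega$; $w$ is linear iff both differences are constant. So we must compare two triangles, given by two points of $\mathbb R^3$.

For $w\in\mathbb R^3$ with indices $i,j,k$ and $u=e^{-w}$, let $\alpha_i$ be the $\arccos$ of $\frac{u_j^2+u_k^2-u_i^2}{2u_ju_k}$ clamped to $[-1,1]$, and similarly for $j,k$. This is continuous on all of $\mathbb R^3$ and gives the usual angles of nondegenerate triangles. On the closed region $R_i=\{u_i\ge u_j+u_k\}$ it gives $(\pi,0,0)$. Indeed the quotient for $\alpha_i$ is $\le-1$ there, since $u_i^2\ge(u_j+u_k)^2$. Also $u_i-u_k\ge u_j$ gives $u_i^2+u_k^2-u_j^2\ge2u_iu_k$, so the quotient for $\alpha_j$ is $\ge1$; likewise for $\alpha_k$. The regions $R_i,R_j,R_k$ are pairwise disjoint, because $u_i$ is strictly the largest on $R_i$. Outside them the triangle is nondegenerate. Always $\alpha_i+\alpha_j+\alpha_k=\pi$. Let $K\subset\mathbb R^3$ be the set where the non-strict triangle inequalities hold.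

**Definition ($Q$).** For $p,p'\in\mathbb R^3$ put
$$Q(p,p')=-\sum_{l}\big(\alpha_l(p')-\alpha_l(p)\big)(p'_l-p_l),\qquad l\in\{i,j,k\}.$$
Since $\sum_l\alpha_l=\pi$ and $\alpha$ is invariant under adding constants, $Q$ does not change if constants are added to $p$ or to $p'$.

For example, for $p=(0,0,0)$ and $p'=(t,0,0)$ with $t>-\log2$, $Q=-t\,\big(2\arcsin(e^{-t}/2)-\frac\pi3\big)$. This is positive for $t\ne0$, because the angle decreases in $t$. The next computation shows that this sign is general.

**Step 1: the derivative of the angles.** *This step finds the quadratic form behind $Q$.* On nondegenerate triangles differentiate $u_i=u_j\cos\alpha_k+u_k\cos\alpha_j$. Put $h=u_j\sin\alpha_k=u_k\sin\alpha_j$ (the height from $i$) and use $d\alpha_j+d\alpha_k=-d\alpha_i$: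
$$h\,d\alpha_i=du_i-\cos\alpha_k\,du_j-\cos\alpha_j\,du_k .$$
Now $u_i/h=\cot\alpha_j+\cot\alpha_k$, $u_j/h=1/\sin\alpha_k$, $u_k/h=1/\sin\alpha_j$ and $du_l=-u_l\,dw_l$. Hence
$$-d\alpha_i=(\cot\alpha_j+\cot\alpha_k)\,dw_i-\cot\alpha_k\,dw_j-\cot\alpha_j\,dw_k. \tag{1}$$
So in the direction $\xi\in\mathbb R^3$,
$$-\sum_l d\alpha_l(\xi)\,\xi_l=\Phi_w(\xi):=\cot\alpha_i(\xi_j-\xi_k)^2+\cot\alpha_j(\xi_i-\xi_k)^2+\cot\alpha_k(\xi_i-\xi_j)^2. \tag{2}$$

**Step 2: positivity.** *This step shows that $\Phi_w\ge0$ although a cotangent may be negative.* In the variables $\xi_i-\xi_k,\ \xi_j-\xi_k$ the form has diagonal entries $\cot\alpha_j+\cot\alpha_k=\frac{\sin\alpha_i}{\sin\alpha_j\sin\alpha_k}>0$ and $\cot\alpha_i+\cot\alpha_k>0$, and off-diagonal entry $-\cot\alpha_k$. Its determinant is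
$$(\cot\alpha_j+\cot\alpha_k)(\cot\alpha_i+\cot\alpha_k)-\cot^2\alpha_k=\cot\alpha_i\cot\alpha_j+\cot\alpha_j\cot\alpha_k+\cot\alpha_k\cot\alpha_i=1,$$
where the last identity is $\cot(\alpha_i+\alpha_j)=-\cot\alpha_k$ written out. So $\Phi_w\ge0$, with equality iff $\xi$ is constant, i.e. $\xi_i=\xi_j=\xi_k$.

**Lemma 1.** $Q(p,p')\ge0$ for all $p,p'\in\mathbb R^3$, and $Q(p,p')=\int\Phi_{w(t)}(p'-p)\,dt$ over those $t\in[0,1]$ for which $w(t)=p+t(p'-p)$ is nondegenerate. If $p,p'\in K$ and $Q(p,p')=0$, then either $p'-p$ is constant, or $p,p'$ are both degenerate with the same largest side.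

*Proof.* Let $f(t)=-\sum_l\alpha_l(w(t))(p'_l-p_l)$, a continuous function with $Q=f(1)-f(0)$. The set $\{t\in[0,1]:w(t)\in R_i\}$ is where the convex function $e^{w_i(t)-w_j(t)}+e^{w_i(t)-w_k(t)}$ of $t$ is $\le1$. So it is a closed interval or empty, and the same holds for $R_j,R_k$. Thus $[0,1]$ splits into finitely many intervals. On each, either $\alpha$ is constant, or the triangle is nondegenerate in the interior and $f'=\Phi_{w(t)}(p'-p)\ge0$ there. So $f$ is nondecreasing and $Q$ is the stated integral.

Let $Q=0$ and $p'-p$ not constant. The set of $t\in[0,1]$ with $w(t)$ nondegenerate is relatively open, and on it the integrand is positive. If it were nonempty we would have $Q>0$; so it is empty. The segment lies in the union of the disjoint closed sets $R_i,R_j,R_k$. As $[0,1]$ is connected, it lies in one of them, say $R_i$. Since $p,p'\in K$, both satisfy $u_i=u_j+u_k$. $\square$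

**The linearized problem at the regular metric.** At $w=0$ all cotangents are $1/\sqrt3$. By (1) the derivative of the angle sum at $x$ in the direction $f:V\to\mathbb R$ is $\frac{2}{\sqrt3}\sum_{y\sim x}(f(y)-f(x))$, since each neighbor lies in two faces at $x$. So infinitesimally flat means discrete harmonic. The function $f(z)=\operatorname{Re}z^2$ is discrete harmonic: over the six unit vectors $e$ we have $\sum e=0$ and $\sum e^2=0$, so $\sum_e\operatorname{Re}\big((z+e)^2-z^2\big)=0$. It is not linear. So rigidity cannot be read off from the first-order equation alone. But $f(z+1)-f(z)=\operatorname{Re}(2z+1)$ is unbounded, and a bound on the gradient is what the nonlinear problem supplies.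

## 3. A gradient bound, and compactness of $X$

**Lemma 2.** If $w\in X$, then $|w(x)-w(y)|\le\log4$ for each edge $xy$. Every sequence $w_n\in X$ with $w_n(0)=0$ has a subsequence converging pointwise to an element of $X$.

*Proof.* Let $x$ have cyclically ordered neighbors $x_1,\dots,x_6$. The six angles at $x$ sum to $2\pi$, so some angle at $x$ is $\ge\pi/3$. In that triangle the other two angles sum to at most $2\pi/3$, so one of them is $\le\pi/3$, hence at most the angle at $x$. So the side opposite to it is at most the side opposite to $x$, which is $u_x$. (If the triangle is degenerate, its angle at $x$ is positive, so it is $\pi$, and $u_x$ is the largest side.) Thus some $u_{x_j}\le u_x$. In the face $x\,x_i\,x_{i+1}$ the triangle inequality gives $|u_{x_i}-u_{x_{i+1}}|\le u_x$. Every $x_i$ is at most three cyclic steps from $x_j$, so $u_{x_i}\le4u_x$ for all $i$. Exchanging the roles of the endpoints gives the bound.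

Now $|w_n(x)|\le d(0,x)\log4$, so a diagonal subsequence converges pointwise. The triangle inequalities and the angle sums pass to the limit, because $\alpha$ is continuous. $\square$

For $w\in X$ and $q\in\{1,\omega\}$ put
$$\eta^q(x)=w(x+q)-w(x),\qquad Q^q_T=Q\big(w|_T,\,w(\cdot+q)|_T\big)\ge0,\qquad Q_T=Q_T^1+Q_T^\omega,$$
$$s(x)=\max_{q\in\{1,\omega\}}\max_{y\sim x}|\eta^q(y)-\eta^q(x)|.$$
By Lemma 2, $|\eta^q|\le\log4$, $s\le2\log4$ and $Q_T\le C$. For fixed $x$ and $T$, the numbers $s(x)$ and $Q_T$ depend on finitely many values of $w$, continuously, so they are continuous on $X$ for pointwise convergence. The target is $s\equiv0$: then $\eta^1,\eta^\omega$ are constant and $w$ is linear.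

## 4. The energy estimate when angles are bounded below, and its two failures

One might first try a maximum principle for $\eta^q$. By (1), the linearized flatness equation at $w$ is $\sum_{y\sim x}c_{xy}(\eta(y)-\eta(x))=0$, where $c_{xy}$ is the sum of the cotangents of the two angles opposite to $xy$. These weights can be negative. Take $w=m\log t$ with $t=1.95$. On up faces $u\propto(1,1/t,1)$ and on down faces $u\propto(1,t,1)$, so all triangle inequalities are strict. The edge $[v,v+\omega]$ sees the angle $2\arcsin\frac1{2t}$ at $v+1$, and the angle $2\arcsin\frac t2$ in the down face on its other side. Their sum exceeds $\pi$ iff $\frac{t^2}4+\frac1{4t^2}>1$. This holds: the left side is about $1.016$. Then $c_{xy}=\cot\theta+\cot\theta'=\frac{\sin(\theta+\theta')}{\sin\theta\sin\theta'}<0$.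

So one uses energy instead, since $\Phi\ge0$ regardless of these signs. Write $d_T=d(0,T)$ and
$$A(r)=\sum_{d_T<r}Q_T,\qquad \rho_k=\sum_{d_T=k}Q_T .$$
Write $\Delta\alpha_{T,i}=\alpha_{T+q,i+q}-\alpha_{T,i}$, so that $Q^q_T=-\sum_i\Delta\alpha_{T,i}\,\eta^q_i$. Let $N_T$ be the largest $|\eta^q(x)-\eta^q(y)|$ over edges $xy$ of $T$ and both $q$.

**A model case.** Suppose all angles of $w$ are $\ge\delta>0$. Then, with constants depending on $\delta$,
$$Q_T\ge c\,N_T^2,\qquad |\Delta\alpha_{T,i}|\le C\,N_T. \tag{3}$$
Indeed, modulo constants the triples with all angles $\ge\delta$ form a compact set of nondegenerate triangles. For two such triples $p,p'$ close to each other modulo constants, the segment stays in a slightly larger compact set of nondegenerate triangles, where $\alpha$ is smooth and $\Phi$ is uniformly positive definite modulo constants. For pairs that are not close, $Q$ is bounded below by a positive constant (Lemma 1 and compactness), the differences of the components of $p'-p$ are bounded, and $|\Delta\alpha|\le\pi$.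

Now sum by parts. If $d(0,x)<r$, all six faces at $x$ have $d_T<r$, and flatness of $w$ and of its translate gives $\sum_{T\ni x}\Delta\alpha_{T,x}=0$. So in $A(r)$ only vertices $x\in S_r$ survive, in faces with $d_T=r-1$. As $|\eta^q|\le\log4$ and there are at most $Cr$ such faces,
$$A(r)\le C\sum_{d_T=r-1}N_T\le C\,r^{1/2}\Big(\sum_{d_T=r-1}N_T^2\Big)^{1/2}\le C\,r^{1/2}\big(A(r)-A(r-1)\big)^{1/2}.$$
So $A(r)^2\le Cr\,(A(r)-A(r-1))$. If $A(r_0)>0$, then for $r>r_0$
$$\frac1{A(r-1)}-\frac1{A(r)}=\frac{A(r)-A(r-1)}{A(r-1)A(r)}\ge\frac{A(r)-A(r-1)}{A(r)^2}\ge\frac1{Cr}.$$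
The left sides telescope to at most $1/A(r_0)$, while $\sum1/r$ diverges, a contradiction. So $A\equiv0$, hence $N_T=0$ for all $T$ by (3), and $w$ is linear.

**Where this stops.** Nothing gives us $\delta$. Already the linear factors $w=am$ with $e^a\uparrow2$ have down faces $\propto(1,e^a,1)$ whose small angles $\arccos(e^a/2)$ tend to $0$, and for an unknown $w$ the angles might tend to $0$ at infinity. Without $\delta$, both halves of (3) are false.

- *The angles are not Lipschitz in $w$.* The triangle $u=(2\cos\beta,1,1)$ has base angles $\beta$. Passing from $\beta=0$ to $\beta$ changes $w$ by $-\log\cos\beta=\frac{\beta^2}2+O(\beta^4)$ in one coordinate, but it changes an angle by $\beta$.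
- *$Q_T$ does not control $N_T$.* The triples $u=(2,1,1)$ and $u=(3,2,1)$ are both degenerate with the same largest side, so both have angles $(\pi,0,0)$ and $Q=0$. But $p'-p=(-\log\frac32,-\log2,0)$ is not constant.

**How both are repaired.** For the first: in the summation by parts, $\eta$ was bounded by a constant and $\Delta\alpha$ by the gradient. Interchange the roles. Flatness makes the angles the differences of a potential $\psi$ on edges, and the difference $\tau$ of $\psi$ and its translate is *bounded*, with no Lipschitz estimate. Then $Q_T$ is the boundary integral $-\oint_{\partial T}\tau\,d\eta$, and only $d\eta$ has to be estimated by $Q$. For the second: a single degenerate face can be deformed at no cost in $Q$, but we shall see that all faces together cannot. So we estimate $s(x)^2$ not by $Q_T$ at $x$ but by a sum of all $Q_T$ with weights $4^{-d(x,T)}$, and prove this by compactness. Sections 5–7 do the second repair, Section 8 the first.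

## 5. Small displacements near a degenerate triangle

The compactness argument rescales small displacements $\varepsilon_n\xi_n$ and passes to the limit. We need to know which limits $\xi$ are possible if $Q$ is much smaller than $\varepsilon_n^2$. Near a degenerate triangle the answer is: only directions tangent to the boundary $u_i=u_j+u_k$ of $K$.

**Lemma 3.** Let $p_n,p_n'\in K$, $p_n\to p$, $p_n'-p_n=c_n(1,1,1)+\varepsilon_n\xi_n$ with $\varepsilon_n>0$, $\varepsilon_n\to0$, $\xi_n\to\xi$, and $Q(p_n,p'_n)/\varepsilon_n^2\to0$. Let $u=e^{-p}$.
(i) If $p$ is nondegenerate, then $\xi$ is constant.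
(ii) If $u_i=u_j+u_k$, then $u_i\xi_i=u_j\xi_j+u_k\xi_k$.

*Proof.* $K$ and $Q$ are invariant under adding constants to $p'_n$, so we may take $c_n=0$. Put $w_n(t)=p_n+t\varepsilon_n\xi_n$, which tends to $p$ uniformly in $t\in[0,1]$.

**Step 1: part (i).** *Here everything is smooth.* For large $n$ all $w_n(t)$ lie in a compact neighborhood of $p$ consisting of nondegenerate triangles, on which $\Phi$ is continuous. By Lemma 1, $Q(p_n,p_n')/\varepsilon_n^2=\int_0^1\Phi_{w_n(t)}(\xi_n)\,dt\to\Phi_p(\xi)$. So $\Phi_p(\xi)=0$, and $\xi$ is constant.

**Step 2: the open segment is nondegenerate.** *We prove (ii) by contradiction, and first make the integral formula usable.* Suppose $\kappa:=u_i\xi_i-u_j\xi_j-u_k\xi_k\ne0$. Let $F(w)=e^{-w_j}+e^{-w_k}-e^{-w_i}$. At $p$ the other two triangle inequalities are strict, so near $p$ the set $K$ is $\{F\ge0\}$, and $F>0$ means nondegenerate. Along the segment $\frac{d}{dt}F(w_n(t))=\varepsilon_n(\kappa+o(1))$ uniformly in $t$, so for large $n$ it is strictly monotone in $t$. As $F\ge0$ at both ends, $F>0$ for $0<t<1$.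

**Step 3: $\Phi$ blows up along the segment.** *This gives the contradiction.* Let $\beta,\gamma$ be the angles at $j,k$ along the segment, $0<t<1$. By continuity of the angles at $p$ they tend to $0$ uniformly in $t$. By the law of sines $\sin\gamma/\sin\beta$ is the ratio of the sides at $k$ and $j$, so $\gamma/\beta\to u_k/u_j$ uniformly. Let $x=\xi_i-\xi_k$ and $y=\xi_j-\xi_i$, formed with the components of $\xi_n$. Then $\xi_j-\xi_k=x+y$ and $\cot\alpha_i=-\cot(\beta+\gamma)$. With $\cot\theta=\frac1\theta+O(\theta)$ near $0$,
$$\Phi_{w_n(t)}(\xi_n)=\frac{x^2}\beta+\frac{y^2}\gamma-\frac{(x+y)^2}{\beta+\gamma}+O(\beta+\gamma)=\frac{(\gamma x-\beta y)^2}{\beta\gamma(\beta+\gamma)}+O(\beta+\gamma).$$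
The second equality is algebra: over the common denominator the numerator is $x^2\gamma(\beta+\gamma)+y^2\beta(\beta+\gamma)-(x+y)^2\beta\gamma=\gamma^2x^2+\beta^2y^2-2\beta\gamma xy$. Next,
$$\gamma x-\beta y=\frac{\beta}{u_j}\big(u_kx-u_jy+o(1)\big)=\frac\beta{u_j}\big(\kappa+o(1)\big),$$
because for the limit vector $u_k(\xi_i-\xi_k)-u_j(\xi_j-\xi_i)=(u_j+u_k)\xi_i-u_j\xi_j-u_k\xi_k$ and $u_j+u_k=u_i$. For large $n$ the numerator is at least $\frac{\beta^2\kappa^2}{4u_j^2}$, while $\beta\gamma(\beta+\gamma)$ is at most a constant times $\beta^3$. So
$$\Phi_{w_n(t)}(\xi_n)\ge\frac{c\,\kappa^2}\beta-C'$$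
with $c>0$ and $C'$ depending only on $p$ and $\xi$. This tends to $\infty$ uniformly in $t\in(0,1)$. By Lemma 1, $Q(p_n,p_n')/\varepsilon_n^2=\int_0^1\Phi_{w_n(t)}(\xi_n)\,dt\to\infty$, a contradiction. $\square$

## 6. Fully degenerate configurations and the golden ratio

We now show that if all faces are degenerate in a consistent way, they cannot be deformed together. An example of such a configuration is $u=\varphi^{m-n}$: on the up face at $v$ it is proportional to $(1,\varphi,\varphi^{-1})$ with $\varphi=1+\varphi^{-1}$, and on the down face to $(\varphi,\varphi^{-1},1)$.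

**Lemma 4.** Let $u:V\to\mathbb R_{>0}$ be such that on all up faces the largest value of $u$ is the sum of the other two, with the largest corner of the same type for all up faces, and likewise for all down faces.
(a) $\log u$ is linear.
(b) If $\xi:V\to\mathbb R$ satisfies $u_i\xi_i=u_j\xi_j+u_k\xi_k$ on every face ($i$ the largest corner) and $|\xi(x)|\le2^{d(0,x)}$ for all $x$, then $\xi$ is constant.

*Proof.* **Step 1: normalize the up faces.** *Symmetry reduces nine cases to three.* Rotation by $120^\circ$ about $0$ is multiplication by $\omega^2$. It preserves $\mathcal T$ and $d(0,\cdot)$. The up face at $v$ goes to $\{\omega^2v,\ \omega^2v+\omega^2,\ \omega^2v-1\}$. With $v'=\omega^2v-1$ these are $v'+1$, $v'+\omega$, $v'$, in this order. So up faces go to up faces, and the types $v,v+1,v+\omega$ go to $v+1,v+\omega,v$. Consequently down faces go to down faces; on them also the types are permuted. Hypotheses and conclusions are invariant. So we may assume that the largest corner of up faces is $v+1$.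

Let $g$ be $u$, or $u\xi$ in (b). Both satisfy the same linear equations, the first being
$$g(m+1,n)=g(m,n)+g(m,n+1). \tag{4}$$

**Step 2: down faces largest at $v+1$.** *Here $g$ reduces to a Fibonacci sequence in $m-n$.* Now $g(m+1,n)=g(m,n+1)+g(m+1,n+1)$. Comparing with (4), $g(m,n)=g(m+1,n+1)$. So $g=G(m-n)$, and (4) reads $G(k+1)=G(k)+G(k-1)$. The roots of $\lambda^2=\lambda+1$ are $\varphi$ and $-\varphi^{-1}$, so $G(k)=A\varphi^k+B(-\varphi)^{-k}$. For $g=u>0$ let $k\to-\infty$: unless $B=0$ the second term dominates and alternates in sign. So $B=0$, $u=c\,\varphi^{m-n}$, and (a) holds. For $g=u\xi$, division by $u$ gives $\xi=A'+B'(-1)^k\varphi^{-2k}$. At $(-d,0)$, a point at distance $d$ from $0$, we have $k=-d$ and $2^d\ge|\xi|\ge|B'|\varphi^{2d}-|A'|$. Since $\varphi^2>2$, $B'=0$ and $\xi$ is constant.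

**Step 3: down faces largest at $v+\omega$.** *This case is empty.* It gives $u_{v+\omega}>u_{v+1}$, while (4) gives $u_{v+1}>u_{v+\omega}$.

**Step 4: down faces largest at $v+1+\omega$.** *Again Fibonacci, now in each column.* Now $g(m+1,n+1)=g(m+1,n)+g(m,n+1)$. By (4) at $(m,n+1)$ the left side is $g(m,n+1)+g(m,n+2)$. So $g(m,n+2)=g(m+1,n)$, and (4) at $(m,n)$ gives $g(m,n+2)=g(m,n)+g(m,n+1)$. Thus $g(m,n)=A_m\varphi^n+B_m(-\varphi)^{-n}$. From $g(m+1,n)=g(m,n+2)$ we get $A_{m+1}=\varphi^2A_m$ and $B_{m+1}=\varphi^{-2}B_m$. For $u>0$, $n\to-\infty$ forces $B_m=0$, so $u=c\,\varphi^{2m+n}$, which is (a). For $g=u\xi$ we get $\xi=A'+B'(-1)^n\varphi^{-4m-2n}$. At $(0,-d)$, at distance $d$ from $0$, the growth bound again forces $B'=0$. $\square$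

The growth bound in (b) matters: for $u=\varphi^{m-n}$ the function $\xi=(-1)^{m-n}\varphi^{-2(m-n)}$ satisfies all the equations and is not constant. The base $2$, and hence the weight $4^{-d}=2^{-2d}$ below, is chosen because $2<\varphi^2$.

**Lemma 5.** If $w\in X$ and $Q_T=0$ for all $T$, then $w$ is linear.

*Proof.* Both $Q^q_T$ vanish. By Lemma 1, for each $T$ and $q$, either $\eta^q$ is constant on $T$, and then $T$ and $T+q$ have the same angles, or $T$ and $T+q$ are both degenerate with the same largest corner type.

Suppose some up face $T$ is nondegenerate. The pair $(T,T+q)$ shows that $\eta^q$ is constant on $T$ and that $T+q$ is nondegenerate. The pair $(T-q,T)$ shows the same for $T-q$. So nondegeneracy propagates to all up faces, and $\eta^q$ is constant on each of them. Every edge lies in an up face, so $\eta^1,\eta^\omega$ are constant and $w$ is linear. The same argument works if some down face is nondegenerate.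

Otherwise all faces are degenerate. In both alternatives $T$ and $T+q$ then have the same largest corner type. So all up faces have the same type, and so do all down faces. Lemma 4(a) says that $w=-\log u$ is linear. $\square$

## 7. The differences are controlled by $Q$ up to exponential tails

**Proposition 6.** There is an absolute $C$ such that for all $w\in X$, $x\in V$:
$$s(x)^2\le C\sum_T4^{-d(x,T)}Q_T.$$

*Proof.* The sum converges, as there are $O(k+1)$ faces with $d(x,T)=k$ and $Q_T\le C$.

**Step 1: choose a good base point.** *A counterexample is re-centered so that $s$ grows at most like $2^d$ around the new center.* If the statement fails, then for every $n$ there are $w_n\in X$ and $x_n\in V$ with $\sum_T4^{-d(x_n,T)}Q_T<s(x_n)^2/n$ (quantities of $w_n$); in particular $s(x_n)>0$. Let $y_n$ maximize $y\mapsto s(y)2^{-d(y,x_n)}$. A maximizer exists, since $s$ is bounded and so this function tends to $0$ at infinity. Then for all $z$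
$$s(z)\le2^{d(z,x_n)-d(y_n,x_n)}s(y_n)\le2^{d(z,y_n)}s(y_n).$$
With $z=x_n$ the first inequality says $s(x_n)\le2^{-d(x_n,y_n)}s(y_n)$. So $s(y_n)>0$, and for all $T$
$$Q_T\le4^{d(x_n,T)}\frac{s(x_n)^2}n\le4^{d(x_n,T)-d(x_n,y_n)}\frac{s(y_n)^2}n\le4^{d(y_n,T)}\frac{s(y_n)^2}n,$$
using $d(x_n,T)\le d(x_n,y_n)+d(y_n,T)$. Translate so that $y_n=0$, add constants so that $w_n(0)=0$, and write $s_n$ for the function $s$ of $w_n$, and $\varepsilon_n=s_n(0)>0$. In summary
$$s_n(z)\le2^{d(0,z)}\varepsilon_n,\qquad Q_T(w_n)\le4^{d(0,T)}\,\varepsilon_n^2/n. \tag{5}$$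
By Lemma 2, pass to a subsequence with $w_n\to w_\infty\in X$ and $\varepsilon_n\to\varepsilon_\infty\ge0$.

**Step 2: the case $\varepsilon_\infty>0$.** *The limit itself gives the contradiction.* By (5) and continuity $Q_T(w_\infty)=0$ for all $T$. By Lemma 5 $w_\infty$ is linear, so its $s(0)$ is $0$. But by continuity its $s(0)$ is $\varepsilon_\infty>0$.

**Step 3: the case $\varepsilon_\infty=0$, rescaling.** *The limit is linear, and we look at the differences divided by $\varepsilon_n$.* By (5), $s_n(z)\to0$ for every $z$. So the functions $\eta^q$ of $w_\infty$ are constant, and $w_\infty$ is linear. Let $\eta^q_n$ be the function $\eta^q$ of $w_n$, and put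
$$\xi_n^q(z)=\frac{\eta_n^q(z)-\eta_n^q(0)}{\varepsilon_n}.$$
Along a shortest path $0=z_0,z_1,\dots$ from $0$ to $z$ the $j$-th step changes $\eta_n^q$ by at most $s_n(z_j)\le2^j\varepsilon_n$. So $|\xi^q_n(z)|\le\sum_{j<d(0,z)}2^j\le2^{d(0,z)}$. Since $s_n(0)=\varepsilon_n$, for each $n$ there are $q\in\{1,\omega\}$ and a neighbor $z$ of $0$ with $|\xi_n^q(z)|=1$. Pass to a subsequence for which $q$ and $z$ do not depend on $n$ and $\xi_n^q\to\xi^q$ pointwise. Then $\xi^q(0)=0$ and $|\xi^q(z)|=1$, so $\xi^q$ is not constant; and $|\xi^q(x)|\le2^{d(0,x)}$ for all $x$.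

**Step 4: the case $\varepsilon_\infty=0$, contradiction.** *Lemmas 3 and 4 force $\xi^q$ to be constant.* For every face $T$, Lemma 3 applies to $p_n=w_n|_T$ and $p'_n=w_n(\cdot+q)|_T$ with $c_n=\eta^q_n(0)$ and $\xi_n=\xi_n^q|_T$, because $Q_T^q/\varepsilon_n^2\le4^{d(0,T)}/n\to0$. As $w_\infty$ is linear, all its up faces have the same angles at corresponding corners, and so do all its down faces. If the up faces are nondegenerate, Lemma 3(i) makes $\xi^q$ constant on each of them; every edge lies in one, so $\xi^q$ is constant. The same holds if the down faces are nondegenerate. If all faces are degenerate, Lemma 3(ii) gives the equations of Lemma 4(b) for $u=e^{-w_\infty}$, and with the growth bound Lemma 4(b) makes $\xi^q$ constant. Either way this is a contradiction. $\square$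

## 8. The conjugate function

Let $w\in X$. We now turn flatness into a potential.

**Definition (medial decomposition).** Its vertices are the midpoints of the edges of $\mathcal T$. Its edges are the corners $(T,i)$, each joining the midpoints of the two sides of $T$ at $i$. Its 2-cells are a triangle inside each face and a hexagon around each vertex.

For example, the hexagon around $0$ has as vertices the midpoints of the six edges at $0$, and its six sides are the corners at $0$ of the six faces at $0$.

**Step 1: a potential $\psi$ for the angles.** *Flatness at the vertices and the angle sum in triangles are the two closedness conditions.* Orient the corner $(T,i)$ counterclockwise about $i$ and give it the value $\alpha_{T,i}-\frac\pi3$. Around the hexagon at a vertex the sum is $2\pi-6\cdot\frac\pi3=0$. If $T=ijk$ counterclockwise, the oriented corners at $i,k,j$ go $ij\to ik$, $ki\to kj$, $jk\to ji$. They form a closed loop around the medial triangle, with sum $\pi-3\cdot\frac\pi3=0$. So this cellular 1-cochain is closed, and since $H^1(\mathbb R^2)=0$ it is exact. There is $\psi:E\to\mathbb R$ with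
$$\psi(e')-\psi(e)=\alpha_{T,i}-\tfrac\pi3$$
whenever $e,e'$ are the sides of $T$ at $i$ and $e'$ follows $e$ counterclockwise about $i$. For the regular metric, $\psi$ is constant.

**Step 2: the conjugate function is bounded.** *This replaces the false Lipschitz bound in (3).* For $q\in\{1,\omega\}$ put
$$\tau^q(e)=\psi(e+q)-\psi(e).$$
If $e$ has direction $q$, then $e$ and $e+q$ share a vertex, so their midpoints lie on one medial hexagon, at most three steps apart. Otherwise $e$ and $e+q$ are opposite sides of a rhombus made of two faces, and one passes from $e$ to the short diagonal and on to $e+q$ in two steps. Each step changes $\psi$ by at most $|\alpha-\frac\pi3|\le\frac{2\pi}3$. So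
$$|\tau^q|\le C_0:=2\pi .$$
Also, for $e,e'$ as in Step 1, $\tau^q(e')-\tau^q(e)=\alpha_{T+q,i+q}-\alpha_{T,i}=\Delta\alpha_{T,i}$.

**Step 3: $Q_T^q$ as a boundary integral.** *This is the summation by parts inside one face.* Let $T=ijk$ counterclockwise, $\eta=\eta^q$, $\tau=\tau^q$. Then
$$-Q_T^q=\sum_i\Delta\alpha_{T,i}\,\eta_i=\eta_i(\tau_{ik}-\tau_{ij})+\eta_j(\tau_{ij}-\tau_{jk})+\eta_k(\tau_{jk}-\tau_{ki})$$
$$=\tau_{ij}(\eta_j-\eta_i)+\tau_{jk}(\eta_k-\eta_j)+\tau_{ki}(\eta_i-\eta_k). \tag{6}$$
This is $-Q^q_T=\oint_{\partial T}\tau\,d\eta$.

**Step 4: only the edges on $S_r$ survive.** *We sum (6) over the faces with $d_T<r$, where $r\ge1$.* An edge between two such faces is traversed by them in opposite directions, so its terms cancel. Suppose an edge separates a face with $d_T\le r-1$ from a face with $d_{T'}\ge r$. Its endpoints lie in $T'$, so they have distance $\ge r$ from $0$; they lie in $T$, so they have distance $\le d_T+1\le r$. So both lie in $S_r$. Assign each such edge to one of its endpoints $x\in S_r$. At most six edges are assigned to $x$, and each contributes at most $2C_0s(x)$ to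 the sum over $q\in\{1,\omega\}$. With $|S_r|=6r$ and Cauchy–Schwarz,
$$A(r)\le12C_0\sum_{x\in S_r}s(x)\le C\,r^{1/2}\Big(\sum_{x\in S_r}s(x)^2\Big)^{1/2}. \tag{7}$$

**Step 5: insert the coercivity estimate.** *We convert $\sum s^2$ on $S_r$ into the ring sums $\rho_k=\sum_{d_T=k}Q_T$.* Let $x\in S_r$. The vertices of $T$ have distance $d_T$ or $d_T+1$ from $0$, so $d(x,T)\ge|r-d_T|-1$. Writing $4^{-d}=2^{-d}2^{-d}$ and using this for one factor,
$$\sum_{x\in S_r}4^{-d(x,T)}\le2\cdot2^{-|r-d_T|}\sum_{x\in V}2^{-d(x,T)}\le C\,2^{-|r-d_T|}.$$
The last sum is at most $\sum_{y\in T}\sum_{x\in V}2^{-d(x,y)}$, a constant. With Proposition 6 and (7), for $r\ge1$,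
$$A(r)^2\le C_1\,r\sum_{k\ge0}\rho_k\,2^{-|r-k|}. \tag{8}$$
Compare with the model case, where the right side was $Cr\,\rho_{r-1}$. Inequality (8) is the same up to exponentially small tails.

## 9. Doubly exponential growth against a quadratic bound

We deduce from (8) that $Q_T=0$ for all $T$.

**Step 1: a priori growth.** *Polynomial bounds control the tails and give the final contradiction.* A face with $d_T=k$ contains one of the at most $\max(1,6k)$ vertices at distance $k$ from $0$, and each vertex lies in six faces. As $Q_T\le C$, we get $\rho_k\le C_2(k+1)$, and $A(r)\le C_3r^2$ for $r\ge1$.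

**Step 2: average over a block of radii.** *This separates the tails from the main part.* Let $R=8^j$, $j\ge1$, and sum (8) over $r=R,\dots,2R-1$. For the inner sum $\Sigma_k:=\sum_{r=R}^{2R-1}2^{-|r-k|}$:

- always $\Sigma_k\le1+2(\frac12+\frac14+\cdots)=3$;
- if $k<R/2$, then $\Sigma_k\le\sum_{r\ge R}2^{-(r-k)}=2\cdot2^{-(R-k)}\le2\cdot2^{-R/2}$;
- if $k\ge4R$, then $\Sigma_k\le\sum_{r\le2R-1}2^{-(k-r)}=2^{2R-k}\le2^{-k/2}$, as $2R\le k/2$.

Since $A$ is nondecreasing, $r\le2R$, and $\sum_{R/2\le k<4R}\rho_k=A(4R)-A(R/2)$,
$$R\,A(R)^2\le2C_1R\Big[3\big(A(4R)-A(R/2)\big)+2\cdot2^{-R/2}A(R/2)+\sum_{k\ge4R}C_2(k+1)2^{-k/2}\Big].$$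
Put $b_j=A(8^j/2)$, so that $b_{j+1}=A(4\cdot8^j)$, and $M=6C_1$. Dividing by $R$,
$$b_j^2\le A(8^j)^2\le M(b_{j+1}-b_j)+\varepsilon_j,\qquad\varepsilon_j\to0. \tag{9}$$
Here $\varepsilon_j\to0$ because $A(R/2)\le C_3R^2$ and the last series is the tail of a convergent one.

**Step 3: contradiction unless $b_j\equiv0$.** *A quadratic recursion grows too fast.* Suppose $b_{J_0}>0$ for some $J_0$. Choose $J\ge\max(J_0,1)$ with $\varepsilon_j\le b_{J_0}^2/2$ for all $j\ge J$. Since $b_j$ is nondecreasing, $\varepsilon_j\le b_j^2/2$ for $j\ge J$, and (9) gives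
$$b_{j+1}\ge b_j+\frac{b_j^2}{2M}\qquad(j\ge J).$$
The increments are at least $b_J^2/2M>0$, so $b_j\to\infty$. For $y_j=b_j/2M$ we have $y_{j+1}\ge y_j+y_j^2\ge y_j^2$. Once $y_j\ge2$, this gives $y_{j+k}\ge2^{2^k}$ for all $k\ge0$. But Step 1 gives $b_j\le C_3\,64^j$, a contradiction.

So all $b_j=0$, hence $A\equiv0$ and $Q_T=0$ for all $T$. By Lemma 5, $w$ is linear. This proves that every $w\in X$ is linear, hence Theorem B and Theorem A: the conjecture is true. $\blacksquare$

## 10. Which linear functions occur, the constant $2\log\varphi$, and incompleteness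

We prove Corollary C.

**Part 1: the set $\Omega$.** *We only have to see which linear $w$ define PL metrics.* By Theorem A the flat factors are exactly the linear $w$ that define PL metrics. For $w=c+am+bn$ the triple $u$ at the corners $v,v+1,v+\omega$ of an up face is proportional to $(1,e^{-a},e^{-b})$. At the corners $v+1,v+\omega,v+1+\omega$ of a down face it is proportional to $(e^{-a},e^{-b},e^{-a-b})$, that is, to $(e^b,e^a,1)$. So the strict triangle inequalities hold iff $(a,b)\in\Omega$.

**Part 2: the sharp constant.** *We compute the range of one coordinate of $\Omega$.* If $w$ is a factor of a flat metric, so is its composition with the $60^\circ$ rotation about $0$, which preserves $\mathcal T$. So it suffices to consider edges in the direction $1$, i.e. to bound $|a|$. $\Omega$ is symmetric under $(a,b)\mapsto(-a,-b)$, and $a=0$ is trivial, so assume $x=e^a>1$ and put $y=e^b$. The six inequalities are those for $(1,x,y)$,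
$$1<x+y,\qquad x<1+y,\qquad y<1+x,$$
and those for $(xy,y,x)$, which is proportional to $(1,e^{-a},e^{-b})$,
$$xy<x+y,\qquad y<xy+x,\qquad x<xy+y.$$
For $x>1$ the inequalities $1<x+y$ and $y<xy+x$ are automatic, and the others say
$$\max\Big(x-1,\frac x{1+x}\Big)<y<\min\Big(x+1,\frac x{x-1}\Big).$$
Since $\frac x{1+x}<1<\min(x+1,\frac x{x-1})$ and $x-1<x+1$, a solution $y$ exists iff $x-1<\frac x{x-1}$, i.e. iff $(x-1)^2<x$, i.e. iff $x^2-3x+1<0$. For $x>1$ this means $x<\frac{3+\sqrt5}2=\varphi^2$. So $|a|<2\log\varphi$, and all values of $|a|$ below $2\log\varphi$ occur. The constant is optimal.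

**Part 3, completeness.** *We exhibit a Cauchy sequence without limit.* A constant $w$ gives a constant $\ell$. Conversely, if $\ell$ is constant, comparing the three sides of a face shows that $w$ is constant on it, so $w$ is constant. In that case the surface is the Euclidean plane up to scale, hence complete. Now let $w=c+w_0$ with $w_0\ne0$ linear. One of $w_0(1),w_0(\omega)$ is nonzero, so there is a lattice direction $e$ of length $1$ with $w_0(e)<0$. The edge from $ke$ to $(k+1)e$ has length $e^{2c+(2k+1)w_0(e)}$, a geometric progression with ratio $e^{2w_0(e)}<1$. So $(ke)_{k\ge0}$ is a Cauchy sequence. It leaves every compact set, because a compact set contains only finitely many vertices (the open star of each vertex, and the interior of each edge or face, give every point a neighborhood with at most one vertex). So it has no limit, and the metric is incomplete.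

**Part 3, the developing map.** *The translations of $V$ act by similarities, and commuting similarities have a common fixed point.* Let $w=c+w_0$ with $w_0\ne0$, and let $S$ be the flat surface. It has no cone points and is simply connected. Recall that such a surface has a developing map: an orientation-preserving local isometry $D:S\to\mathbb C$, obtained by laying the faces out one after another in the plane, and unique up to an orientation-preserving isometry of $\mathbb C$. On each face $D$ is an isometry onto a Euclidean triangle.

Translation by $q\in\{1,\omega\}$ multiplies all edge lengths by $e^{2w_0(q)}$, so it induces an orientation-preserving self-similarity $\sigma_q$ of $S$. Then $e^{-2w_0(q)}D\circ\sigma_q$ is again a developing map. So $D\circ\sigma_q=g_q\circ D$ with $g_q(z)=A_qz+c_q$ and $|A_q|=e^{2w_0(q)}$. Since $\sigma_1,\sigma_\omega$ commute, $g_1g_\omega D=D\sigma_1\sigma_\omega=D\sigma_\omega\sigma_1=g_\omega g_1D$. So $g_1g_\omega$ and $g_\omega g_1$ agree on the open set $D(S)$, and $g_1,g_\omega$ commute. As $w_0\ne0$, at least one of them has $|A_q|\ne1$, hence a unique fixed point.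 The other one commutes with it, so it maps this fixed point to a fixed point of the first, that is, to itself. Move this common fixed point to $0$. Then $g_q(z)=A_qz$ and
$$D(m+n\omega)=D(\sigma_1^m\sigma_\omega^n0)=A_1^mA_\omega^nD(0).$$
Here $D(0)\ne0$: otherwise $D$ would vanish at all vertices, but $D$ maps the endpoints of an edge to distinct points. Scale so that $D(0)=1$ and put $A=A_1$, $B=A_\omega$. Since $w_0(1)=a$ and $w_0(\omega)=b$, we have $|A|=e^{2a}$ and $|B|=e^{2b}$. $\square$
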